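\title{A countable coordinatizable lattice with a countable non-coordinatizable elementary extension}

\begin{abstract}
A lattice is coordinatizable if it is isomorphic to the lattice of principal right ideals of a von Neumann regular ring. We construct a countable coordinatizable lattice with a countable bounded elementary extension that is not coordinatizable, and an elementary chain of countable lattices that are alternately coordinatizable and not. The lattices consist of eventually constant sequences in lattices of height two. The obstruction to coordinatization is that the ring of $2\times2$ matrices over $\mathbb F_4$ does not map unitally to the ring of $2\times 2$ matrices over $\mathbb F_{2^d}$ for odd $d$, and Ehrenfeucht--Fra\"{\i}ss\'e games show that first-order formulas do not detect it. We also show that no such example exists when the top element is an independent join of three pairwise perspective elements and of elements perspective to parts of the first.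
\end{abstract}

\section{Introduction}\label{sec:intro}

A ring $R$ (associative, not necessarily unital) is \emph{von Neumann regular}, or \emph{regular}, if for every $x\in R$ there is $y\in R$ with $xyx=x$; such a $y$ is a \emph{quasi-inverse} of $x$. The principal right ideals $xR$ of a regular ring, ordered by inclusion, form a lattice $\boldsymbol L(R)$, and a lattice is \emph{coordinatizable} if it is isomorphic to $\boldsymbol L(R)$ for some regular ring $R$. The model is the matrix ring $R=\mathrm{Mat}_n(F)$ over a field $F$: sending $xR$ to the column space of $x$ identifies $\boldsymbol L(R)$ with the lattice of subspaces of $F^n$. To coordinatize a lattice is to find a ring whose geometry, in this sense, is the given lattice.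

Coordinatizability asks for an object outside the lattice, so it is natural to ask to what extent it is controlled by first-order statements about the lattice itself. A sublattice $K$ of a lattice $L$ is an \emph{elementary sublattice}, written $K\preceq L$, if for every first-order formula $\varphi(x_1,\dots,x_n)$ in the language of lattices and all $b_1,\dots,b_n\in K$,
\[
K\models\varphi(b_1,\dots,b_n)\iff L\models\varphi(b_1,\dots,b_n).
\]
Then $L$ is an \emph{elementary extension} of $K$. A map $f\colon K\to L$ is an \emph{elementary embedding} if it is an isomorphism onto an elementary sublattice. The following question is posed in Wehrung's paper \cite{Wehrung}.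

\begin{quote}
\textbf{Question.} Let $K$ be an elementary sublattice of a countable bounded lattice $L$. If $K$ is coordinatizable, is $L$ coordinatizable?
\end{quote}

For $q\in\{2,3,\dots\}$ let $M_{q+1}$ be the lattice with bounds $0,1$ and atoms $a_0,\dots,a_q$, any two distinct atoms having meet $0$ and join $1$. Let $M_\omega$ be the lattice of the same shape with atoms $a_i$, $i<\omega$; for $q=\omega$ we read $M_{q+1}$ as $M_\omega$. With this fixed naming of the atoms, $M_3\subseteq M_4\subseteq\dots\subseteq M_\omega$ are $\{0,1\}$-sublattices of each other. If $F$ is a field with $q$ elements, then $M_{q+1}$ is the lattice of subspaces of $F^2$. A \emph{spanning $M_3$} in a bounded lattice is a $\{0,1\}$-sublattice isomorphic to $M_3$.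

The first cases that come to mind suggest a positive answer. If $K$ is finite, then $L=K$, because ``every element is one of $b_1,\dots,b_n$'' is a formula. If $K$ is a Boolean lattice, then so is $L$, and $L\cong\boldsymbol L(R)$ for the ring $R=L$ with symmetric difference as sum and meet as product. If $K=M_\omega$, then $L$ is a countably infinite lattice in which any two distinct elements other than $0,1$ have meet $0$ and join $1$, so $L\cong M_\omega\cong\boldsymbol L(\mathrm{Mat}_2(F))$ for any countably infinite field $F$. Theorem~\ref{thm:C} below gives a much larger class of lattices $K$ for which the answer is positive. In general, however, the answer is negative.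

\begin{theorem}\label{thm:A}
There are a countable coordinatizable lattice $K$ and a countable bounded non-coordinatizable lattice $L$ with an elementary embedding $K\hookrightarrow L$. Both can be taken to be sublattices of powers of $M_\omega$ containing a spanning $M_3$.
\end{theorem}

The property can be lost and regained indefinitely.

\begin{theorem}\label{thm:B}
There is an infinite elementary chain $K_0\preceq K_1\preceq K_2\preceq\cdots$ of countable bounded lattices, each a sublattice of a power of $M_\omega$ containing a spanning $M_3$, such that $K_i$ is coordinatizable if and only if $i$ is even.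
\end{theorem}

For the positive result, recall that elements $b_0,\dots,b_{m-1}$ of a modular lattice with $0$ are \emph{independent} if $(b_0\vee\dots\vee b_{i-1})\wedge b_i=0$ for $1\le i<m$; their join is then written $b_0\oplus\dots\oplus b_{m-1}$. Elements $b,b'$ are \emph{perspective} if there is an element $c$, an \emph{axis}, with $b\wedge c=b'\wedge c=0$ and $b\vee c=b'\vee c$.

\begin{theorem}\label{thm:C}
Let $K$ be coordinatizable, and suppose that in $K$ we have $1=b_0\oplus\dots\oplus b_{m-1}$, $m\ge3$, with $b_0,b_1,b_2$ pairwise perspective and each $b_i$ $(i\ge3)$ perspective to some element $\le b_0$. Then every elementary extension of $K$, of any cardinality, is coordinatizable. Here ``$3$'' cannot be replaced by ``$2$'', that is, by the hypothesis $1=b_0\oplus b_1$ with $b_0,b_1$ perspective.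
\end{theorem}

The examples exploit a tension in the lattices $M_{q+1}$. Every permutation of the atoms is an automorphism, so $M_{q+1}$ remembers nothing of a field but its size. For finite $q$ the size determines the coordinatizing ring, but a formula with few quantifiers cannot measure a large size. Section~\ref{sec:sequences} turns this into two lattices, one coordinatizable and one not, that no sentence of quantifier rank four in the language of order separates. Section~\ref{sec:A} removes the bound on the rank and proves Theorem~\ref{thm:A}. Theorems \ref{thm:B} and \ref{thm:C} are proved in Sections \ref{sec:B} and \ref{sec:C}.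

\medskip\noindent\textbf{Conventions.} $\mathbb N=\{1,2,\dots\}$. ``Almost all'' means all but finitely many. A unital subring contains the unit of the ambient ring. $T_D=\mathrm{Mat}_2(D)$ is the ring of $2\times2$ matrices over a division ring $D$, and $T_q=T_{\mathbb F_q}$. We fix an algebraic closure $\Omega$ of $\mathbb F_2$, which is a countably infinite field, and take the fields $\mathbb F_{2^d}$ as subfields of $\Omega$; then $\mathbb F_{2^d}\subseteq\mathbb F_{2^{e}}$ if and only if $d$ divides $e$.

\section{Regular rings and games}\label{sec:prelim}

\subsection{The lattice of a regular ring}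

\begin{lemma}\label{lem:basic}
Let $S$ be a regular ring.
\begin{enumerate}
\item[(a)] If $xyx=x$, then $e=xy$ is idempotent and $x\in xS=eS$.
\item[(b)] The sum and the intersection of two principal right ideals are principal. Hence $\boldsymbol L(S)$ is a sublattice of the lattice of all right ideals, and finitely generated right ideals are principal.
\item[(c)] If $\boldsymbol L(S)$ has a greatest element, then $S$ is unital and $\boldsymbol L(S)$ is complemented.
\item[(d)] Quotients of $S$ are regular. If $S'$ is regular, then $S\times S'$ is regular and $\boldsymbol L(S\times S')\cong\boldsymbol L(S)\times\boldsymbol L(S')$.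
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $e^2=(xyx)y=e$, $x=x(yx)\in xS$, and $eS\subseteq xS=exS\subseteq eS$.

(b) Let $e,f$ be idempotents, $g=f-ef$ and $gyg=g$. Then $eS+fS=eS+gS=eS+g'S$ with $g'=gy$ idempotent and $eg'=0$. The element $h=e+g'-g'e$ lies in $eS+g'S$ and satisfies $he=e$ and $hg'=g'$, so $eS+fS=hS$. For the intersection put $t=f-fyg\in fS$. Then $t-et=g-gyg=0$, so $tS\subseteq eS\cap fS$. Conversely, if $x=ex=fx$, then $gx=x-x=0$ and $tx=fx=x$, so $x\in tS$.

(c) By (a), a greatest element has the form $eS$ with $e^2=e$ and contains every $x\in S$, so $ex=x$ for all $x$. For $s\in S$ put $t=s-se$. Then $tx=sx-s(ex)=0$ for all $x$, so $t=t(yt)=0$ for a quasi-inverse $y$ of $t$. Thus $e$ is a two-sided unit. For an idempotent $f$, the ideal $(1-f)S$ is a complement of $fS$.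

(d) Quasi-inverses pass to quotients and can be taken componentwise, and $(x,x')(S\times S')=xS\times x'S'$.
\end{proof}

\begin{example}\label{ex:matrix}
Let $D$ be a division ring and view the columns $D^2$ as a right vector space. Every $x\in T_D$ is $pdp'$ with $p,p'$ invertible and $d$ a diagonal idempotent, and $(pp')^{-1}$ is a quasi-inverse of $x$; so $T_D$ is regular. We have $xT_D\subseteq yT_D$ if and only if $x=yt$ for some $t$, that is, if and only if the columns of $x$ lie in $yD^2$. Hence $xT_D\mapsto xD^2$ is an isomorphism of $\boldsymbol L(T_D)$ onto the lattice of subspaces of $D^2$. Each line is spanned by exactly one vector of the set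
\[
\mathbb P(D)=\bigl\{\tbinom1t: t\in D\bigr\}\cup\bigl\{\tbinom01\bigr\},
\]
so there are $|D|+1$ lines. For $x\in T_D$ of rank one let $[x]\in\mathbb P(D)$ be the vector that spans $xD^2$. If $F\subseteq F'$ are fields, then $\mathbb P(F)\subseteq\mathbb P(F')$, and for $x\in T_F$ neither the rank of $x$ nor $[x]$ changes when $F$ is replaced by $F'$. If $F$ has $q$ elements ($q=\omega$ if $F$ is countably infinite), every bijection $\beta$ from $\mathbb P(F)$ onto the atoms of $M_{q+1}$ gives an isomorphism $h_\beta\colon\boldsymbol L(T_F)\to M_{q+1}$, which sends $xT_F$ to $0$, $\beta([x])$, $1$ according as $x$ has rank $0,1,2$.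
\end{example}

The next two lemmas go in the opposite direction and read the ring off the lattice.

\begin{lemma}\label{lem:product}
Let $S$ be regular and $\boldsymbol L(S)\cong U\times V$ with $U,V$ bounded. Then $S$ is unital and has a central idempotent $e$ such that $eS$ corresponds to $(1,0)$ and $(1-e)S$ to $(0,1)$. The ring $eS$, with unit $e$, is regular and $\boldsymbol L(eS)\cong U$. In particular, a product of two bounded lattices is coordinatizable if and only if both factors are.
\end{lemma}

\begin{proof}
$S$ is unital by Lemma~\ref{lem:basic}(c). Let $X,Y$ be the right ideals corresponding to $(1,0),(0,1)$. Then $S=X\oplus Y$. Write $1=e+e'$ with $e\in X$, $e'\in Y$. For $x\in X$ we have $x-ex=e'x\in X\cap Y=0$, so $e^2=e$ and $X=eS$; in the same way $Y=e'S=(1-e)S$.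

The lattice tells us that $(1,0)$ has only one complement, and this forces $e$ to be central. Suppose that $0\ne s\in eS(1-e)$, and put $f=(1-e)+s$. From $(1-e)s=0$, $s(1-e)=s$ and $s^2=s(1-e)s=0$ we get $f^2=f$. The ideal $eS+fS$ contains $e$ and $1-e=f-s$, so it is $S$. If $x=ex=fx$, then $(1-e)x=0$ and $x=fx=(1-e)x+s(1-e)x=0$. So $fS$ is a complement of $eS$, and $fS\ne(1-e)S$ because $ef=s\ne0$. This is a contradiction, so $eS(1-e)=0$. By symmetry $(1-e)Se=0$, and $ex=exe=xe$ for all $x$.

For $x\in eS$ with $xyx=x$ we have $x(ey)x=x$ and $x(eS)=xS$. So $eS$ is regular, and its principal right ideals are the principal right ideals of $S$ contained in $eS$; these form an interval isomorphic to $U$. The last statement follows by symmetry and Lemma~\ref{lem:basic}(d).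
\end{proof}

\begin{lemma}\label{lem:rigid}
Let $S$ be regular and $\boldsymbol L(S)\cong M_{q+1}$ with $2\le q<\omega$. Then $q$ is the order of a finite field and $S\cong T_q$.
\end{lemma}

\begin{proof}
$S$ is unital by Lemma~\ref{lem:basic}(c). A right ideal is the sum of the principal right ideals that it contains; there are finitely many of these, so it is principal by Lemma~\ref{lem:basic}(b), and it is a direct summand of $S_S$. Thus $S_S$ is semisimple, and its submodule lattice is $M_{q+1}$, so it has length $2$. By the Wedderburn--Artin theorem, $S$ is a product of rings $\mathrm{Mat}_{n_j}(D_j)$ over division rings with $\sum n_j=2$. A product $D_1\times D_2$ has four right ideals, while $|M_{q+1}|=q+3\ge5$. So $S\cong T_D$, and $|D|+1=q+1$ by Example~\ref{ex:matrix}. By Wedderburn's theorem the finite division ring $D$ is a field.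
\end{proof}

Thus $M_{q+1}$, for finite $q\ge2$, is coordinatizable exactly when $q$ is a prime power. For instance, $M_7$ is not coordinatizable.

\subsection{Ehrenfeucht--Fra\"{\i}ss\'e games}

Let $P,Q$ be partially ordered sets and $\bar p,\bar q$ tuples of the same finite length in $P$ and $Q$. The \emph{$k$-round game} from the position $(\bar p,\bar q)$ has two players. In each round Spoiler chooses an element of $P$ or of $Q$, Duplicator answers with an element of the other set, and the two elements are appended to $\bar p$ and $\bar q$. Duplicator wins if after $k$ rounds $p_i\le p_j\iff q_i\le q_j$ for all indices $i,j$ of the extended tuples; then also $p_i=p_j\iff q_i=q_j$. We write $(P,\bar p)\equiv_k(Q,\bar q)$ if Duplicator has a winning strategy. This relation persists if corresponding entries of $\bar p,\bar q$ are deleted or repeated. The \emph{quantifier rank} of a formula is the maximal depth of nesting of its quantifiers. The Ehrenfeucht--Fra\"{\i}ss\'e theorem states that $(P,\bar p)\equiv_k(Q,\bar q)$ if and only if $\bar p$ and $\bar q$ satisfy the same formulas of quantifier rank at most $k$ in the language $\{\le\}$.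

In lattices, $x\le y$ means $x\wedge y=x$, and $z=x\wedge y$ means that $z\le x$, $z\le y$ and $\forall w\,(w\le x\ \&\ w\le y\to w\le z)$; dually for $\vee$. So formulas in the language of lattices and in the language $\{\le\}$ translate into each other uniformly, and we obtain the criterion that is used throughout.

\begin{lemma}\label{lem:criterion}
A map $f\colon K\to L$ between lattices is an elementary embedding if and only if $(K,\bar x)\equiv_k(L,f(\bar x))$ for all $k$ and all finite tuples $\bar x$ in $K$.
\end{lemma}

\section{Eventually constant sequences: $\mathbb F_8$ against $\mathbb F_{16}$}\label{sec:sequences}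

Let $C$ be a finite lattice, $I$ an infinite set, and $P_i$ $(i\in I)$ bounded lattices that contain $C$ as a $\{0,1\}$-sublattice. Put
\[
\prod\nolimits^{C}_{i\in I}P_i=\Bigl\{x\in\prod\nolimits_{i\in I}P_i:\ \text{there is } c\in C \text{ with } x_i=c\text{ for almost all }i\Bigr\}.
\]
This is a bounded sublattice of $\prod_iP_i$; the $P_i$ are its \emph{fibers}. The value $c$ is written $\lim x$, and we identify elements of $C$ with constant sequences, so that $C$ is a $\{0,1\}$-sublattice and $\lim$ is a lattice homomorphism onto $C$. If $I$ and all $P_i$ are countable, then $\prod^C_iP_i$ is countable. For a finite set $I_0\subseteq I$ we have $\prod^C_{i\in I}P_i\cong\prod_{i\in I_0}P_i\times\prod^C_{i\in I\setminus I_0}P_i$. We write $\bar c$ for a tuple that lists $C$.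

The test case of this section is the pair
\[
P=\prod\nolimits^{M_5}_{i\in\mathbb N}M_9,\qquad Q=\prod\nolimits^{M_5}_{i\in\mathbb N}M_{17}.
\]
The fibers are coordinatized by $T_8$ and $T_{16}$, the limit lattice $M_5$ is coordinatized by $T_4$, and by Lemma~\ref{lem:rigid} no other rings will do. We show that $Q$ is coordinatizable, that $P$ is not, and that $(P,\bar c)\equiv_4(Q,\bar c)$. We first look at each statement for $P$ and $Q$ and then prove it in the generality needed later.

\subsection{Building the ring}

Let $\zeta\in\mathbb F_4$ satisfy $\zeta^2+\zeta+1=0$. Among the $17$ lines of $\mathbb F_{16}^2$, five are defined over $\mathbb F_4$, namely those spanned by $\binom01,\binom10,\binom11,\binom1\zeta,\binom1{\zeta^2}$; call them $a_0,\dots,a_4$. Let $R$ be the ring of sequences in $T_{16}$ that are eventually equal to a matrix $r\in T_4$. The column spaces of such a sequence are eventually $0$, or one of $a_0,\dots,a_4$, or the plane, so they form an element of $Q$, and every element of $Q$ arises. The ring $R$ is regular because $r$ has a quasi-inverse in $T_4$, so that a quasi-inverse of the sequence can again be chosen eventually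 constant. This is all that is needed.

\begin{lemma}\label{lem:ring}
Let $U$ be a unital ring, and let $E$ and $R_i$ $(i\in I)$ be regular unital subrings of $U$ such that each $r\in E$ lies in $R_i$ for almost all $i$. Let $S$ be the set of all $s\in\prod_iR_i$ for which there is $r\in E$ with $s_i=r$ for almost all $i$. Then $S$ is a regular unital subring of $\prod_iR_i$, and $sS\mapsto(s_iR_i)_i$ is an order isomorphism from $\boldsymbol L(S)$ onto
\[
\Bigl\{X\in\prod\nolimits_i\boldsymbol L(R_i):\ \text{there is }r\in E\text{ with }r\in R_i\text{ and }X_i=rR_i\text{ for almost all }i\Bigr\}.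
\]
\end{lemma}

\begin{proof}
If $s,t\in S$ are eventually $r,r'\in E$, then $s-t$ and $st$ are eventually $r-r'$ and $rr'$; also $1\in S$. Let $s\in S$ be eventually $r$, and let $rr'r=r$ with $r'\in E$. Put $s_i'=r'$ where $s_i=r$ and $r'\in R_i$, and let $s'_i$ be any quasi-inverse of $s_i$ in $R_i$ at the finitely many other $i$. Then $s'\in S$ and $ss's=s$.

If $sS\subseteq tS$, then $s=tu$ with $u\in S$, so $s_iR_i\subseteq t_iR_i$ for all $i$. Conversely, let $s_iR_i\subseteq t_iR_i$ for all $i$, and let $tt't=t$ with $t'\in S$. Left multiplication by $t_it_i'$ fixes $t_iR_i$ pointwise, so $t_it_i's_i=s_i$ for all $i$, and $s=t(t's)\in tS$. Hence the map is well defined and an order embedding. Its values lie in the displayed set. Given $X$ in that set, with $r$ as stated, let $s_i=r$ where $r\in R_i$ and $X_i=rR_i$, and let $s_i$ be any generator of $X_i$ elsewhere; then $s\in S$ and $sS\mapsto X$.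
\end{proof}

Let $\beta_0$ be the bijection from $\mathbb P(\mathbb F_4)$ onto $\{a_0,\dots,a_4\}$ fixed above; it maps $\mathbb P(\mathbb F_2)$ onto $\{a_0,a_1,a_2\}$. For $r\in T_4$ put $\ell(r)=h_{\beta_0}(rT_4)$. Then $\ell(T_4)=M_5$ and $\ell(T_2)=M_3$. The last clause of the next proposition will let us glue several rings along $T_2$.

\begin{proposition}\label{prop:good}
Let $F_i$ $(i\in\mathbb N)$ be subfields of $\Omega$ with $q_i\ge 4$ elements $(q_i=\omega$ allowed$)$, and suppose that $\mathbb F_4\subseteq F_i$ for almost all $i$. Let $R$ be the ring of all $s\in\prod_iT_{F_i}$ that are eventually equal to an element of $T_4$. Then $R$ is a regular unital subring of $T_\Omega^{\mathbb N}$ that contains the constant sequences from $T_2$, and there is an isomorphism $g\colon\boldsymbol L(R)\to\prod^{M_5}_iM_{q_i+1}$ with $g(rR)=\ell(r)$ for all $r\in T_2$.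
\end{proposition}

\begin{proof}
Choose bijections $\beta_i$ from $\mathbb P(F_i)$ onto the atoms of $M_{q_i+1}$ that agree with $\beta_0$ on $\mathbb P(\mathbb F_4)$ if $\mathbb F_4\subseteq F_i$, and on $\mathbb P(\mathbb F_2)$ otherwise; they exist because the remaining points and the remaining atoms are equally numerous. By Example~\ref{ex:matrix}, $h_{\beta_i}(rT_{F_i})=\ell(r)$ for all $i$ if $r\in T_2$, and for almost all $i$ if $r\in T_4$. Apply Lemma~\ref{lem:ring} with $U=T_\Omega$, $E=T_4$, $R_i=T_{F_i}$, and put $g(sR)=(h_{\beta_i}(s_iT_{F_i}))_i$. The image of $g$ is the set of sequences that are eventually equal to some $\ell(r)$, $r\in T_4$, which is $\prod^{M_5}_iM_{q_i+1}$.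
\end{proof}

\subsection{The obstruction}

For $P$ the recipe is not available: $\mathbb F_4$ is not a subfield of $\mathbb F_8$, since $3$ does not divide $7$. This does not yet exclude a ring $S$ of another form with $\boldsymbol L(S)\cong P$. But the lattice dictates much of $S$. Each coordinate splits off as a direct factor, which must be $T_8$. Modulo the elements supported on finitely many coordinates, $S$ has the lattice $M_5$, so the quotient is $T_4$. If we choose a preimage in $S$ for each of the $256$ elements of $T_4$, the finitely many entries of the addition and multiplication tables fail only at finitely many coordinates, and at any other coordinate we obtain a unital homomorphism $T_4\to T_8$. To exclude this, it is not enough to look at the scalars: the matrix $\bigl(\begin{smallmatrix}0&1\\1&1\end{smallmatrix}\bigr)$ satisfies $x^2+x+1=0$, so $\mathbb F_4$ does embed unitally in $T_2\subseteq T_8$. The full ring $T_4$ does not, because $|\mathbb F_8^2|=64$ is not a power of $16$.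

\begin{lemma}\label{lem:count}
If there is a unital ring homomorphism $T_4\to T_q$ with $q$ finite, then $q$ is a power of $4$.
\end{lemma}

\begin{proof}
The homomorphism makes the group $V=\mathbb F_q^2$ a unital left $T_4$-module. Let $e_{ij}$ be the matrix units of $T_4$. Then $V=e_{11}V\oplus e_{22}V$, and multiplication by $e_{21}$ and by $e_{12}$ gives mutually inverse bijections between $e_{11}V$ and $e_{22}V$. The scalar matrices commute with $e_{11}$, so $e_{11}V$ is a vector space over $\mathbb F_4$, of order $4^d$ say. Hence $q^2=|V|=(4^d)^2$.
\end{proof}

\begin{lemma}\label{lem:lift}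
Let $P_i$ $(i\in\mathbb N)$ be bounded lattices containing $M_5$ as a $\{0,1\}$-sublattice, and let $S$ be a regular ring with $\boldsymbol L(S)\cong\prod^{M_5}_iP_i$. Then there are unital regular rings $S_i$ with $\boldsymbol L(S_i)\cong P_i$ and, for almost all $i$, unital ring homomorphisms $T_4\to S_i$.
\end{lemma}

\begin{proof}
Let $Z=\prod^{M_5}_iP_i$ and let $\theta\colon Z\to\boldsymbol L(S)$ be an isomorphism.

\emph{The coordinates.} Let $u_i\in Z$ be $1$ at $i$ and $0$ elsewhere, and let $u_i'$ be $0$ at $i$ and $1$ elsewhere. Then $x\mapsto(x\wedge u_i,x\wedge u'_i)$ is an isomorphism $Z\to[0,u_i]\times[0,u_i']$, and $[0,u_i]\cong P_i$. By Lemma~\ref{lem:product}, $S$ is unital and there are central idempotents $e_i$ with $\theta(u_i)=e_iS$ such that $S_i=e_iS$ is regular and $\boldsymbol L(S_i)\cong P_i$. For $i\ne j$ we have $e_ie_j\in e_iS\cap e_jS=\theta(u_i\wedge u_j)=0$. Hence $g_M=e_1+\dots+e_M$ and $f_M=1-g_M$ are central idempotents, and $g_MS=e_1S+\dots+e_MS=\theta(u_1\vee\dots\vee u_M)$. The only complement of $u_1\vee\dots\vee u_M$ in $Z$ is the element $v_M$ that is $0$ at $i\le M$ and $1$ at $i>M$. Therefore $f_MS=\theta(v_M)$.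 The union $S_{\mathrm{fin}}$ of the increasing chain $g_1S\subseteq g_2S\subseteq\cdots$ is a two-sided ideal.

\emph{The quotient.} Let $x,y\in S$, $a=\theta^{-1}(xS)$ and $b=\theta^{-1}(yS)$. We claim that the following are equivalent:
\begin{enumerate}
\item[(1)] $xS+S_{\mathrm{fin}}\subseteq yS+S_{\mathrm{fin}}$;
\item[(2)] $f_MxS\subseteq f_MyS$ for some $M$;
\item[(3)] $a\wedge v_M\le b\wedge v_M$ for some $M$;
\item[(4)] $\lim a\le\lim b$.
\end{enumerate}
If (1) holds, then $x=ys+z$ with $z\in g_MS$ for some $M$, and $f_Mx=f_Mys$. If (2) holds, then $x=f_Mx+g_Mx$ with $f_Mx\in f_MyS=yf_MS\subseteq yS$ and $g_Mx\in S_{\mathrm{fin}}$, which gives (1). Since $f_M$ is a central idempotent, $f_MX=X\cap f_MS$ for every right ideal $X$; so $f_MxS=\theta(a\wedge v_M)$ and $f_MyS=\theta(b\wedge v_M)$, and (2) is equivalent to (3). Finally, (3) says that $a_i\le b_i$ for almost all $i$, which is (4).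

The principal right ideals of the regular ring $S/S_{\mathrm{fin}}$ are the ideals $(xS+S_{\mathrm{fin}})/S_{\mathrm{fin}}$. By the claim, sending such an ideal to $\lim\theta^{-1}(xS)$ is a well-defined order embedding into $M_5$, and it is onto because $\lim$ is. By Lemma~\ref{lem:rigid}, $S/S_{\mathrm{fin}}\cong T_4$.

\emph{The lifting.} Let $\rho\colon S\to T_4$ be a surjective ring homomorphism with kernel $S_{\mathrm{fin}}$, and let $\sigma\colon T_4\to S$ be a map of sets with $\rho\sigma=\mathrm{id}$. The elements
\[
\sigma(x+y)-\sigma(x)-\sigma(y),\qquad \sigma(xy)-\sigma(x)\sigma(y),\qquad \sigma(1)-1\qquad(x,y\in T_4)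
\]
lie in $S_{\mathrm{fin}}$. They are finite in number, so they lie in $g_MS$ for one $M$. For $i>M$ we have $e_ig_M=0$, and $e_i$ is a central idempotent, so $x\mapsto e_i\sigma(x)$ is a unital ring homomorphism $T_4\to S_i$.
\end{proof}

The finiteness of the limit lattice $M_5$ is used twice: it identifies the quotient ring, and it provides one $M$ for all relations. In Section~\ref{sec:B} we escape from the obstruction by making the limit lattice infinite.

\begin{proposition}\label{prop:dichotomy}
Let $q_i\ge4$ $(i\in\mathbb N)$ be powers of $2$. Then $\prod^{M_5}_iM_{q_i+1}$ is coordinatizable if and only if $q_i$ is a power of $4$ for almost all $i$.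
\end{proposition}

\begin{proof}
If almost all $q_i$ are powers of $4$, apply Proposition~\ref{prop:good} with $F_i=\mathbb F_{q_i}$. Conversely, if the lattice is coordinatizable, then the rings $S_i$ of Lemma~\ref{lem:lift} are isomorphic to $T_{q_i}$ by Lemma~\ref{lem:rigid}, and Lemma~\ref{lem:count} applies for almost all $i$.
\end{proof}

In particular, $Q$ is coordinatizable and $P$ is not.

\subsection{Games on fibers and on products}\label{subsec:games}

The lattice $M_9$ has four atoms outside $M_5$, and $M_{17}$ has twelve. In a game of four rounds with the elements of $M_5$ as parameters, Duplicator copies elements of $M_5$, repeats an earlier answer when Spoiler repeats an earlier move, and answers a new atom by a new atom; four rounds do not exhaust the supply. The following notion records what Duplicator preserves.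

The \emph{pattern} of a tuple $(z_1,\dots,z_j)$ in $M_\omega$ records, for each $i$, whether $z_i\in M_5$ and if so which element it is, and, for $z_i,z_{i'}\notin M_5$, whether $z_i=z_{i'}$. A pattern of length $j+1$ \emph{extends} the pattern of length $j$ obtained by forgetting the last entry. Since $0,1\in M_5$, the elements outside $M_5$ are atoms.

\begin{lemma}\label{lem:pattern}
\begin{enumerate}
\item[(a)] The pattern of $(z_1,\dots,z_j)$ determines all relations $\le$ among $z_1,\dots,z_j$ and the elements of $M_5$.
\item[(b)] A pattern $\tau$ of length $j$ has at most $j+8$ extensions. If $q\ge k+4$ and $j<k$, then for every tuple $(z_1,\dots,z_j)$ in $M_{q+1}$ of pattern $\tau$ and every extension $\tau'$ of $\tau$ there is $z\in M_{q+1}$ such that $(z_1,\dots,z_j,z)$ has pattern $\tau'$.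
\item[(c)] If $q,q'\ge k+4$ and $\bar c$ lists $M_5$, then $(M_{q+1},\bar c)\equiv_k(M_{q'+1},\bar c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An atom $z\notin M_5$ lies below only $z$ and $1$, and above only $z$ and $0$. (b) An extension prescribes as last entry one of the $7$ elements of $M_5$, or one of the at most $j$ earlier entries outside $M_5$, or a new atom outside $M_5$. A new atom exists because $M_{q+1}$ has $q-4\ge k>j$ atoms outside $M_5$. (c) By (b), Duplicator can keep the patterns of the chosen tuples equal for $k$ rounds, and then wins by (a).
\end{proof}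

\begin{lemma}\label{lem:FV}
Let $\pi\colon I\to J$ be a bijection, and let $P_i$ $(i\in I)$ and $Q_j$ $(j\in J)$ be lattices.
\begin{enumerate}
\item[(a)] Let $x^1,\dots,x^r\in\prod_iP_i$ and $y^1,\dots,y^r\in\prod_jQ_j$ satisfy
\[
(P_i,x^1_i,\dots,x^r_i)\equiv_k(Q_{\pi(i)},y^1_{\pi(i)},\dots,y^r_{\pi(i)})\quad\text{for all }i.
\]
Then $(\prod_iP_i,\bar x)\equiv_k(\prod_jQ_j,\bar y)$.
\item[(b)] Let $I$ be infinite and $C$ a finite $\{0,1\}$-sublattice of all $P_i$ and $Q_j$. Let $x^1,\dots,x^r\in\prod^C_iP_i$ and $y^1,\dots,y^r\in\prod^C_jQ_j$ satisfy
\[
(P_i,\bar c,x^1_i,\dots,x^r_i)\equiv_k(Q_{\pi(i)},\bar c,y^1_{\pi(i)},\dots,y^r_{\pi(i)})\quad\text{for all }i.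
\]
Then $(\prod^C_iP_i,\bar c,\bar x)\equiv_k(\prod^C_jQ_j,\bar c,\bar y)$.
\item[(c)] If $f\colon K\to L$ is an elementary embedding of lattices and $V$ is a lattice, then $f\times\mathrm{id}\colon K\times V\to L\times V$ is an elementary embedding.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Duplicator fixes a winning strategy for each pair of fibers, treats the coordinates of Spoiler's element as moves in these games, and assembles the answers into an element of the other product. At the end, $x\le x'$ holds for two elements on the left if and only if $x_i\le x'_i$ for all $i$, hence if and only if $y_{\pi(i)}\le y'_{\pi(i)}$ for all $i$ for the corresponding elements on the right, that is, if and only if $y\le y'$.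

(b) Duplicator plays in the same way, and we must check that the answers are eventually constant. If Spoiler's element has coordinate $c\in C$ at some place, a winning strategy answers $c$ there, because $c$ is a parameter on both sides and the final position respects equality. So if Spoiler's element equals $c$ at almost all places, then so does the answer.

(c) This follows from (a) and Lemma~\ref{lem:criterion}.
\end{proof}

Lemma~\ref{lem:pattern}(c) with $k=4$, $q=8$, $q'=16$ and Lemma~\ref{lem:FV}(b) give $(P,\bar c)\equiv_4(Q,\bar c)$.

\begin{remark}\label{rem:notequiv}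
With more quantifiers the fibers can be counted. Let $Z=\prod^{M_5}_iM_{q_i+1}$ and $u\in Z$ with $[0,u]\cong M_{q+1}$, $2\le q<\omega$. If $u$ had two nonzero coordinates, then $[0,u]$ would be a product of two nontrivial bounded lattices and would have an element other than its bounds with a unique complement; but each atom of $M_{q+1}$ has $q$ complements. So $u$ has one nonzero coordinate $i$, and $q=q_i$. The sentence ``there is $u$ with $[0,u]\cong M_{q+1}$'' therefore holds in $Z$ if and only if $q$ is one of the $q_i$. For $q=16$ it separates $P$ from $Q$.
\end{remark}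

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

To defeat all quantifier ranks, the fibers must grow. For $m,n\in\mathbb N$ put
\[
q_m=2^{3^m},\qquad q(n,m)=\begin{cases}q_m&\text{if }m<n,\\ q_m^2&\text{if }m\ge n,\end{cases}\qquad q(\infty,m)=q_m,
\]
and
\[
L_n=\prod\nolimits^{M_5}_{m\in\mathbb N}M_{q(n,m)+1}\quad(n\in\mathbb N\cup\{\infty\}),\qquad A=L_\infty .
\]
No $q_m$ is a power of $4$, since $3^m$ is odd, and every $q_m^2$ is. By Proposition~\ref{prop:dichotomy}, each $L_n$ with $n\in\mathbb N$ is coordinatizable and $A$ is not. The lattice $L_n$ agrees with $A$ where the fibers are small and differs from it only where they are too large to count.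

\begin{lemma}\label{lem:approx}
If $q_{n_0}\ge k+4$, then $(L_n,\bar c)\equiv_k(L_{n'},\bar c)$ for all $n,n'\in\{n_0,n_0+1,\dots\}\cup\{\infty\}$, where $\bar c$ lists $M_5$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:FV}(b) with $\pi=\mathrm{id}$. For $m<n_0$ we have $q(n,m)=q_m=q(n',m)$, so the fibers are equal and Duplicator copies Spoiler's moves. For $m\ge n_0$ we have $q(n,m),q(n',m)\ge q_m\ge k+4$, and Lemma~\ref{lem:pattern}(c) applies.
\end{proof}

No single $L_n$ is elementarily equivalent to $A$: by Remark~\ref{rem:notequiv}, $M_{q_n^2+1}$ is an initial interval of $L_n$ and not of $A$. We therefore take all $L_n$ at once and use the construction of Section~\ref{sec:sequences} a second time. In an infinite family of factors that approximate $A$ better and better, one more factor equal to $A$ can be absorbed by shifting the indices. Put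
\[
K=\prod\nolimits^{M_3}_{n\in\mathbb N}L_n,\qquad L=K\times A,\qquad\varepsilon\colon K\to L,\quad\varepsilon(x)=(x,\lim x),
\]
where $M_3$ sits in each $L_n$ as constant sequences, and $\lim x\in M_3\subseteq A$. See Figure~\ref{fig:array}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \n in {1,...,5} {
  \node[left] at (0.4,-\n) {$L_{\n}$};
  \foreach \m in {1,...,7} { \draw (\m,-\n) circle (0.14); }
  \node at (8,-\n) {$\cdots$};
}
\foreach \m/\n in {1/2,1/3,2/3,1/4,2/4,3/4,1/5,2/5,3/5,4/5} { \fill (\m,-\n) circle (0.14); }
\node at (4,-5.8) {$\vdots$};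
\node[left] at (0.4,-7) {$A$};
\foreach \m in {1,...,7} { \fill (\m,-7) circle (0.14); \node at (\m,0) {\scriptsize $\m$}; }
\node at (8,-7) {$\cdots$};
\node[left] at (0.4,0) {\scriptsize $m$};
\end{tikzpicture}
\caption{The fibers of $L=K\times A$. The dot in row $L_n$ and column $m$ stands for the fiber $M_{q+1}$ with $q=2^{3^m}$ (filled; not a power of $4$) or $q=2^{2\cdot3^m}$ (open; a power of $4$). Each row $L_n$ has finitely many filled dots and is coordinatizable. The row $A$ has only filled dots and is not. The lattice $K$ is built from the rows $L_1,L_2,\dots$}
\label{fig:array}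
\end{figure}

\begin{proposition}\label{prop:K}
$K$ is coordinatizable.
\end{proposition}

\begin{proof}
For $n\in\mathbb N$, Proposition~\ref{prop:good} with $F_m=\mathbb F_{q(n,m)}$ applies because $\mathbb F_4\subseteq\mathbb F_{q(n,m)}$ for $m\ge n$. It gives a regular unital subring $R_n$ of $U=T_\Omega^{\mathbb N}$ that contains the ring $E\cong T_2$ of constant sequences from $T_2$, and an isomorphism $g_n\colon\boldsymbol L(R_n)\to L_n$ with $g_n(rR_n)=\ell(r)$ for $r\in E$. Let $R$ be the ring of all $(s_n)_n\in\prod_nR_n$ that are eventually equal to an element of $E$. By Lemma~\ref{lem:ring}, $R$ is regular, and $sR\mapsto(g_n(s_nR_n))_n$ is an isomorphism of $\boldsymbol L(R)$ onto the set of all $x\in\prod_nL_n$ that are eventually equal to some $\ell(r)$, $r\in T_2$. As $\ell(T_2)=M_3$, this set is $K$.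
\end{proof}

\begin{proposition}\label{prop:eps}
$\varepsilon$ is an elementary embedding.
\end{proposition}

\begin{proof}
One more coordinate does not affect eventual behavior, so $L=\prod^{M_3}_{n\in\mathbb N\cup\{\infty\}}L_n$, and $\varepsilon(x)$ is $x$ extended by the value $\lim x$ at $\infty$. Let $x^1,\dots,x^r\in K$ and $k\ge0$. Choose $n_0$ such that $q_{n_0}\ge k+4$ and $x^i_n=\lim x^i$ for all $i$ and all $n\ge n_0$. Define a bijection $\pi\colon\mathbb N\to\mathbb N\cup\{\infty\}$ by
\[
\pi(n)=n\ \ (n<n_0),\qquad\pi(n_0)=\infty,\qquad\pi(n)=n-1\ \ (n>n_0).
\]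
Let $\bar c$ list $M_3$. We check the hypothesis of Lemma~\ref{lem:FV}(b) for $\bar x$ and $\varepsilon(\bar x)$. For $n<n_0$ the two fibers and their parameters are identical. For $n\ge n_0$ we have $\pi(n)\in\{n_0,n_0+1,\dots\}\cup\{\infty\}$, so $x^i_n=\lim x^i=\varepsilon(x^i)_{\pi(n)}$; these parameters repeat entries of $\bar c$, and $(L_n,\bar c)\equiv_k(L_{\pi(n)},\bar c)$ by Lemma~\ref{lem:approx}. Hence $(K,\bar x)\equiv_k(L,\varepsilon(\bar x))$, and Lemma~\ref{lem:criterion} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
$K$ is coordinatizable by Proposition~\ref{prop:K}. Since $A$ is not coordinatizable, neither is $L=K\times A$, by Lemma~\ref{lem:product}. The map $\varepsilon$ is elementary by Proposition~\ref{prop:eps}. The lattices $L_n$, $K$, $L$ are countable and bounded. Each $L_n$ is a sublattice of $M_\omega^{\mathbb N}$, so $K$ is a sublattice of $M_\omega^{\mathbb N\times\mathbb N}$ and $L$ of $M_\omega^{(\mathbb N\cup\{\infty\})\times\mathbb N}$. In both, the constants from $M_3$ form a spanning $M_3$.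
\end{proof}

Identifying $K$ with $\varepsilon(K)$ answers the Question in the negative.

\begin{remark}\label{rem:M3}
The outer limit lattice $M_3$ is chosen between two alternatives. With $\{0,1\}$ in its place the proofs of Propositions \ref{prop:K} and \ref{prop:eps} still work (take for $E$ the scalars $\mathbb F_2$), but $\prod^{\{0,1\}}_nL_n$ has no spanning $M_3$: under $\lim$, at most one of three atoms could go to $1$ and at most one to $0$. With $M_5$ in its place the lattice is not coordinatizable. Indeed, Lemma~\ref{lem:lift} would give a unital homomorphism $T_4\to S_n$ with $\boldsymbol L(S_n)\cong L_n$ for some $n\ge2$; the first fiber $M_9$ is a direct factor of $L_n$, so $S_n$ maps unitally onto $T_8$ by Lemmas \ref{lem:product} and \ref{lem:rigid}, against Lemma~\ref{lem:count}. The choice $M_3$ works because $\mathbb F_2$ lies in all the fields.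
\end{remark}

\section{An oscillating chain}\label{sec:B}

To continue beyond $L=K\times A$ we need a coordinatizable elementary extension of $A$. The obstruction in $A$ came from the finite limit lattice, so the first attempt is to allow all limits:
\[
B_1=\Bigl\{y\in\prod\nolimits_{m\in\mathbb N}M_{q_m+1}:\ \text{there is }b\in M_\omega\text{ with }y_m=b\text{ for almost all }m\Bigr\}.
\]
This is a countable bounded sublattice of $M_\omega^{\mathbb N}$ that contains $A$. But $A\not\preceq B_1$. The statement that the constants $a_0,\dots,a_4$ have a common complement is a formula; it holds in $B_1$, witnessed by the constant $a_5$, and fails in $A$, since the limit of a common complement would be a common complement in $M_5$. So the extension must keep a place where limits are confined to $M_5$, and there the fields must contain $\mathbb F_4$. Let $\mathbb N'$ be a disjoint copy of $\mathbb N$ and put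
\[
B_2=\prod\nolimits^{M_5}_{\mathbb N'}M_\omega,\qquad A^+=B_1\times B_2,\qquad\alpha\colon A\to A^+,\quad\alpha(x)=(x,\lim x).
\]

\begin{proposition}\label{prop:Aplus}
$A^+$ is coordinatizable.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:product} it suffices to treat the factors. For $B_2$ apply Proposition~\ref{prop:good} with all $F_i=\Omega$. For $B_1$ we use, for the only time, that $3^m$ divides $3^{m+1}$: the fields $\mathbb F_{q_m}$ form an increasing chain. Let $F$ be their union. The sets $\mathbb P(\mathbb F_{q_m})$, of size $q_m+1$, increase with union $\mathbb P(F)$, so there is a bijection $\beta$ from $\mathbb P(F)$ onto the atoms of $M_\omega$ whose restriction $\beta_m$ to $\mathbb P(\mathbb F_{q_m})$ has image $\{a_0,\dots,a_{q_m}\}$ for every $m$. Then $h_{\beta_m}(rT_{q_m})=h_\beta(rT_F)$ for $r\in T_{q_m}$. Apply Lemma~\ref{lem:ring} with $U=E=T_F$ and $R_m=T_{q_m}$; each $r\in T_F$ lies in almost all $T_{q_m}$. The map $sS\mapsto(h_{\beta_m}(s_mT_{q_m}))_m$ is an isomorphism of $\boldsymbol L(S)$ onto the set of sequences that are eventually equal to some $h_\beta(rT_F)$, $r\in T_F$, and this set is $B_1$.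
\end{proof}

It remains to show that $\alpha$ is elementary. Lemma~\ref{lem:FV}(b) does not apply, because elements of $A^+$ have two independent limits and elements of $A$ have one. Duplicator matches the limit in $A$ with the limit along $\mathbb N'$ and imitates the infinite tail of $B_1$ by a large finite set of coordinates of $A$. Which coordinates these are depends on Spoiler's moves, so in place of a fixed bijection Duplicator controls, for each pattern, the number of coordinates at which it occurs, up to a threshold that decreases from round to round. For sets $X,Y$ and an integer $t\ge1$ write $X\approx_tY$ if $\min(|X|,t)=\min(|Y|,t)$, that is, if $|X|=|Y|<t$ or both sets have at least $t$ elements.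

\begin{lemma}\label{lem:split}
Let $w,t\ge1$ and $X\approx_{wt}Y$, and let $(X_\lambda)_{\lambda\in\Lambda}$ be a partition of $X$ with $|\Lambda|\le w$, empty pieces allowed. Then $Y$ has a partition $(Y_\lambda)_{\lambda\in\Lambda}$ with $X_\lambda\approx_tY_\lambda$ for all $\lambda$ and with at most one infinite piece.
\end{lemma}

\begin{proof}
If $|X|=|Y|<wt$, transport the partition along a bijection. Otherwise $|X|,|Y|\ge wt$, and some piece $X_{\mu}$ has at least $t$ elements. Choose disjoint subsets $Y_\lambda\subseteq Y$ of sizes $\min(|X_\lambda|,t)$ for $\lambda\ne\mu$. They use at most $(w-1)t$ elements, so the remainder $Y_\mu$ has at least $t$ elements.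
\end{proof}

\begin{proposition}\label{prop:alpha}
$\alpha$ is an elementary embedding.
\end{proposition}

\begin{proof}
\emph{Reduction to the tails.} Fix finitely many elements of $A$ and $k\ge1$. Choose $n$ such that $q_n\ge k+4$ and each of the given elements equals its limit at all $m\ge n$. Let $I=\{m\in\mathbb N:m\ge n\}$ and $J=I\sqcup\mathbb N'$. Then $A=G\times W$ and $A^+=G\times W^+$, where $G=\prod_{m<n}M_{q_m+1}$, $W=\prod^{M_5}_{m\in I}M_{q_m+1}$, and $W^+$ consists of the restrictions to $J$ of the elements of $A^+$. Thus $y\in W^+$ has a limit $\lim_Iy\in M_\omega$ along $I$ and a limit $\lim_{\mathbb N'}y\in M_5$ along $\mathbb N'$. For each given element $x$, the $G$-components of $x$ and $\alpha(x)$ coincide and the other components are the constant $\lim x\in M_5$. By Lemmas \ref{lem:FV}(a) and \ref{lem:criterion} it suffices to prove that $(W,\bar c)\equiv_k(W^+,\bar c)$, where $\bar c$ lists $M_5$. All fibers of $W$ and $W^+$ are of the form $M_{q+1}$ with $q\ge k+4$, so Lemma~\ref{lem:pattern}(b) applies to them. For $j<k$, a pattern of length $j$ has at most $w=k+7$ extensions.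

\emph{The invariant.} After $j$ rounds let $x^1,\dots,x^j\in W$ and $y^1,\dots,y^j\in W^+$ be the chosen elements. For a pattern $\tau$ of length $j$ let $I_\tau$ be the set of $m\in I$ at which $(x^1_m,\dots,x^j_m)$ has pattern $\tau$, and define $J_\tau\subseteq J$ in the same way from the $y^i$. Duplicator maintains:
\begin{enumerate}
\item[(a)] $\lim_{\mathbb N'}y^i=\lim x^i$ for $1\le i\le j$;
\item[(b)] $I_\tau\approx_{w^{k-j}}J_\tau$ for every pattern $\tau$ of length $j$.
\end{enumerate}
For $j=0$ there is one pattern, and $I,J$ are infinite. For $j=k$, (b) says that the same patterns occur on both sides. A relation $\le$ between two of the chosen elements or constants holds if and only if it holds at every coordinate, and by Lemma~\ref{lem:pattern}(a) this depends only on the set of patterns that occur. So Duplicator wins.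

Let $j<k$, assume (a) and (b), and put $t=w^{k-j-1}$. Let $\tau_\infty$ be the pattern of $(\lim x^1,\dots,\lim x^j)$. Then $I_{\tau_\infty}$ contains almost all of $I$, the other $I_\tau$ are finite, and by (a), $J_{\tau_\infty}$ contains almost all of $\mathbb N'$. Spoiler's move partitions each $I_\tau$, or each $J_\tau$, into pieces indexed by the extensions $\tau'$ of $\tau$. Duplicator first partitions the corresponding set on the other side, and then chooses an element that realizes $\tau'$ at each coordinate of the piece labeled $\tau'$, which is possible by Lemma~\ref{lem:pattern}(b). The pieces are then the sets of (b) for $j+1$.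

\emph{Spoiler plays $y\in W^+$.} Let $c=\lim_{\mathbb N'}y\in M_5$, let $\tau'_\infty$ be the extension of $\tau_\infty$ that prescribes $c$, and let $J_{\tau'}$ be the pieces defined by $y$. For $\tau\ne\tau_\infty$, partition the finite set $I_\tau$ into pieces $X_{\tau'}\approx_tJ_{\tau'}$ by Lemma~\ref{lem:split}. In the infinite set $I_{\tau_\infty}$ choose disjoint subsets $X_{\tau'}$ of sizes $\min(|J_{\tau'}|,t)$ for the extensions $\tau'\ne\tau'_\infty$ of $\tau_\infty$, and let $X_{\tau'_\infty}$ be the rest. It contains almost all of $I$, and $J_{\tau'_\infty}$ contains almost all of $\mathbb N'$, so these two sets are infinite, and $X_{\tau'}\approx_tJ_{\tau'}$ for all $\tau'$. Let $x$ realize $\tau'$ on $X_{\tau'}$. Then $x=c$ on $X_{\tau'_\infty}$, so $x\in W$ and $\lim x=c$. Thus (a) and (b) hold for $j+1$. This is the step in which a set $J_{\tau'}$ that contains almost all of $I$ may be matched with a finite set.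

\emph{Spoiler plays $x\in W$.} Let $c=\lim x\in M_5$, let $\tau'_\infty$ be the extension of $\tau_\infty$ that prescribes $c$, and let $I_{\tau'}$ be the pieces defined by $x$. For $\tau\ne\tau_\infty$, partition $J_\tau$ into pieces $Y_{\tau'}\approx_tI_{\tau'}$, at most one of them infinite, by Lemma~\ref{lem:split}. For the extensions $\tau'\ne\tau'_\infty$ of $\tau_\infty$ the sets $I_{\tau'}$ are finite; choose disjoint subsets $Y_{\tau'}$ of the infinite set $J_{\tau_\infty}\cap\mathbb N'$ with $|Y_{\tau'}|=|I_{\tau'}|$, and let $Y_{\tau'_\infty}$ be the rest of $J_{\tau_\infty}$. It contains almost all of $\mathbb N'$, and $I_{\tau'_\infty}$ contains almost all of $I$, so $Y_{\tau'}\approx_tI_{\tau'}$ for all $\tau'$. Any $y$ that realizes $\tau'$ on each $Y_{\tau'}$ equals $c$ on $Y_{\tau'_\infty}$, hence has limit $c$ along $\mathbb N'$. It remains to choose $y$ with a limit along $I$.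

Let $b_i=\lim_Iy^i$ and let $\tau_I$ be the pattern of $(b_1,\dots,b_j)$, so that $J_{\tau_I}$ contains almost all of $I$. One piece $Y_{\tau^*}$ of $J_{\tau_I}$ contains almost all of $I$: if $\tau_I=\tau_\infty$, this is $Y_{\tau'_\infty}$, as the other pieces lie in $\mathbb N'$; if $\tau_I\ne\tau_\infty$, all pieces of $J_{\tau_I}$ but one are finite. If $\tau^*$ prescribes an element $d\in M_5$, then $y_m=d$ for almost all $m\in I$. If it prescribes the $i$-th earlier entry, then $y_m=y^i_m=b_i$ for almost all $m\in I$. If it prescribes a new atom, choose an atom $a\in M_\omega\setminus M_5$ different from $b_1,\dots,b_j$. For almost all $m\in I$ we have $m\in Y_{\tau^*}$, $a\in M_{q_m+1}$ and $y^i_m=b_i$ for all $i$; at these $m$ the value $y_m=a$ realizes $\tau^*$, and Duplicator chooses it. In each case $y\in W^+$, and (a) and (b) hold for $j+1$.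
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For $i\ge0$ put $K_{2i}=K\times(A^+)^i$ and $K_{2i+1}=K\times(A^+)^i\times A$. The map $\varepsilon\times\mathrm{id}\colon K\times(A^+)^i\to K\times A\times(A^+)^i$, followed by a reordering of the factors, embeds $K_{2i}$ in $K_{2i+1}$, and $\mathrm{id}\times\alpha$ embeds $K_{2i+1}$ in $K_{2i+2}$. Both embeddings are elementary by Propositions \ref{prop:eps} and \ref{prop:alpha} and Lemma~\ref{lem:FV}(c). Replacing each $K_i$ by its image in the direct limit turns them into inclusions. By Lemma~\ref{lem:product}, $K_{2i}$ is coordinatizable because $K$ and $A^+$ are (Propositions \ref{prop:K} and \ref{prop:Aplus}), and $K_{2i+1}$ is not because its factor $A$ is not. Each $K_i$ is a finite product of countable sublattices of powers of $M_\omega$ that contain the constants from $M_3$, so it is again such a lattice, and these constants form a spanning $M_3$.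
\end{proof}

\section{Three perspective summands}\label{sec:C}

Under the hypothesis of Theorem~\ref{thm:C}, a theorem of J\'onsson replaces the existence of a ring by a lattice identity, which passes to elementary extensions. A lattice is \emph{Arguesian} if for all elements $x_0,x_1,x_2,y_0,y_1,y_2$,
\[
(x_0\vee y_0)\wedge(x_1\vee y_1)\wedge(x_2\vee y_2)\ \le\ \bigl(x_0\wedge(x_1\vee z)\bigr)\vee\bigl(y_0\wedge(y_1\vee z)\bigr),
\]
where $z=z_2\wedge(z_0\vee z_1)$ and $z_i=(x_j\vee x_l)\wedge(y_j\vee y_l)$ for $\{i,j,l\}=\{0,1,2\}$. As an identity, this condition is first-order and is inherited by sublattices. Submodule lattices are Arguesian \cite{Jonsson54}. To see this, let $v=\xi_0+\eta_0=\xi_1+\eta_1=\xi_2+\eta_2$ with $\xi_i\in x_i$, $\eta_i\in y_i$. Then $\xi_j-\xi_l=\eta_l-\eta_j\in z_i$ for $\{i,j,l\}=\{0,1,2\}$, so $\delta=\xi_0-\xi_1=(\xi_2-\xi_1)+(\xi_0-\xi_2)$ lies in $z$, and $v=\xi_0+\eta_0$ with $\xi_0=\xi_1+\delta$ and $\eta_0=\eta_1-\delta$.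

J\'onsson proved in \cite{Jonsson60} that a complemented Arguesian lattice with a large partial $3$-frame is coordinatizable. We use this result only in the following special case.

\begin{theorem}[J\'onsson \cite{Jonsson60}]\label{thm:jonsson}
Let $L$ be a complemented Arguesian lattice in which $1=b_0\oplus\dots\oplus b_{m-1}$, $m\ge3$, with $b_0,b_1,b_2$ pairwise perspective and each $b_i$ $(i\ge3)$ perspective to some element $\le b_0$. Then $L$ is coordinatizable.
\end{theorem}

The number $3$ matters here: $M_7$ is complemented, it is Arguesian as a sublattice of $M_\omega\cong\boldsymbol L(T_\Omega)$, it satisfies $1=a_0\oplus a_1$ with $a_0,a_1$ perspective, and it is not coordinatizable. Being finite, $M_7$ is not an elementary extension of a coordinatizable lattice; for the last sentence of Theorem~\ref{thm:C} we need Theorem~\ref{thm:A}.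

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $K\cong\boldsymbol L(R)$ and $K\preceq L$. By Lemma~\ref{lem:basic}(b),(c), $K$ is complemented and is isomorphic to a sublattice of the lattice of submodules of $R_R$, so it is Arguesian. Both properties are expressed by first-order sentences, so they hold in $L$. The formulas $\forall x\,(0\le x)$ and $\forall x\,(x\le1)$ show that $L$ has the same bounds as $K$. The elements $b_i$, the elements below $b_0$ in the hypothesis and the axes of the perspectivities lie in $K$. Independence, the relation $1=b_0\vee\dots\vee b_{m-1}$, the inequalities and perspectivity with a given axis are lattice equations between these elements and $0,1$, so they hold in $L$. By Theorem~\ref{thm:jonsson}, $L$ is coordinatizable.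

For the last sentence, let $K$ be the lattice of Theorem~\ref{thm:A} and $a_0,a_1,a_2$ the atoms of its spanning $M_3$. Then $1=a_0\oplus a_1$, and $a_0,a_1$ are perspective with axis $a_2$, yet $K$ has a countable elementary extension that is not coordinatizable.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jonsson54}
J\'onsson, \emph{Modular lattices and Desargues' theorem}, Math. Scand. \textbf{2} (1954).

\bibitem{Jonsson60}
J\'onsson, \emph{Representations of complemented modular lattices}, Trans. AMS \textbf{97} (1960).

\bibitem{Wehrung}
Friedrich Wehrung, \emph{Von Neumann coordinatization is not first-order}, arXiv:math/0409250 (2004).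

\end{thebibliography}
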